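\title{Scattered compacta with means of every arity but no continuous semilattice operation}

\begin{abstract}
An $n$-mean on a space $X$ is a symmetric idempotent map $X^n\to X$. A continuous semilattice operation produces continuous $n$-means for all $n\ge2$. We show in ZFC that the converse fails for scattered compact spaces, by an example of weight $\aleph_1$, the least possible weight. To a finite set with finitely many equivalence relations we attach a scattered compact space, glued from copies of a cube $[0,\omega_1]^k$, on which continuous idempotent operations realize the same systems of regular identities as the operations on the finite set that preserve the relations. The method also gives a counterexample whose means depend only on the set of their arguments and, for every set $P$ of primes, a scattered compact space that has a continuous $n$-mean exactly when no prime in $P$ divides $n$.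
\end{abstract}

\section{Means and semilattice operations}\label{sec:intro}

A topological space is \emph{scattered} if each of its nonempty subspaces has an isolated point. Compact spaces are assumed to be Hausdorff, and the \emph{weight} of a space is the least cardinality of a base. An operation $\mu\colon X^n\to X$ is \emph{idempotent} if $\mu(x,\dots,x)=x$ for all $x$, and \emph{symmetric} if $\mu(x_{\sigma(1)},\dots,x_{\sigma(n)})=\mu(x_1,\dots,x_n)$ for every permutation $\sigma$ of $\{1,\dots,n\}$. An \emph{$n$-mean} is a symmetric idempotent operation $X^n\to X$: a rule that turns $n$ votes into one outcome, treats the voters alike and respects unanimity. A \emph{semilattice operation} is an associative $2$-mean.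

If $\vee$ is a continuous semilattice operation on $X$, then $x_1\vee\dots\vee x_n$ is a continuous $n$-mean for every $n\ge2$. The following converse question is posed in \cite{BBK}.

\begin{quote}
\emph{Suppose that a scattered compact space $X$ admits a continuous $n$-mean for every $n\ge2$. Must $X$ admit a continuous semilattice operation?}
\end{quote}

The first examples suggest a positive answer, because they all carry semilattice operations. For an ordinal $\alpha$, the segment $[0,\alpha]$ with the order topology is compact and scattered (the least element of a subset is isolated in it), and $\max$ is continuous: $\max(x,y)<c$ means that both arguments are below $c$, and $\max(x,y)>c$ means that one of them is above $c$, so preimages of open rays are open. On the one-point compactification $Z=D\cup\{\infty\}$ of a discrete space $D$, the \emph{flat} operation, $x\vee x=x$ and $x\vee y=\infty$ for $x\ne y$, is continuous: for $y\in D$ it is constant on the open sets $(Z\setminus\{y\})\times\{y\}$, $\{y\}\times(Z\setminus\{y\})$ and $\{(y,y)\}$, and $W\vee W\subset W$ for every $W\ni\infty$. In countable weight there is nothing beyond the first example.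

\begin{proposition}\label{prop:countable}
Every scattered compact space of countable weight admits a continuous semilattice operation.
\end{proposition}

\begin{proof}
Let $X$ be nonempty, with a countable base $\mathcal B$; then $X$ is metrizable. The Cantor--Bendixson argument shows that $X$ is countable. Indeed, the union $U$ of all countable members of $\mathcal B$ is countable. If $X\setminus U$ were nonempty, it would have an isolated point $x$, so some $V\in\mathcal B$ would satisfy $x\in V\subset U\cup\{x\}$; then $V$ is countable and $x\in U$, a contradiction. By the Mazurkiewicz--Sierpi\'nski theorem, a nonempty countable compact metrizable space is homeomorphic to $[0,\alpha]$ for a countable ordinal $\alpha$, and there $\max$ is the required operation.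
\end{proof}

There is also a reason for doubt. A mean may count: a majority vote distinguishes $(x,x,y)$ from $(x,y,y)$. The mean $x\vee y\vee z$ cannot count, since it takes the value $x\vee y$ at both triples. A space whose topology forces every continuous $3$-mean to count would therefore be a counterexample, provided it still has means of all arities. Such a space exists in ZFC, and the answer to the question is negative.

\begin{theorem}\label{thm:A}
There is a scattered compact space $X$ of weight $\aleph_1$ which admits a continuous $n$-mean for every $n\ge2$, but admits no continuous $3$-mean $\mu$ with $\mu(x,x,y)=\mu(x,y,y)$ for all $x,y$. In particular, $X$ admits no continuous semilattice operation. The weight $\aleph_1$ is the smallest possible.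
\end{theorem}

Counting is not the only obstruction. Even when there are means that ignore multiplicities altogether, associativity can be out of reach.

\begin{theorem}\label{thm:B}
There is a scattered compact space of weight $\aleph_1$ which for every $n\ge2$ admits a continuous $n$-mean $\mu_n$ such that $\mu_n(x_1,\dots,x_n)$ depends only on the set $\{x_1,\dots,x_n\}$, but which admits no continuous semilattice operation.
\end{theorem}

The third result compares means of different arities. If $d\ge 2$ divides $n$, an $n$-mean yields a $d$-mean: repeat each of the $d$ arguments $n/d$ times. So a space without a $p$-mean has no $n$-mean for any multiple $n$ of $p$. The next theorem shows that primes can be excluded independently of one another, at no cost to the remaining arities.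

\begin{theorem}\label{thm:C}
For every set $P$ of prime numbers there is a scattered compact space $X_P$ of weight at most $\aleph_1$ such that, for each $n\ge2$, the space $X_P$ admits a continuous $n$-mean if and only if no $p\in P$ divides $n$. In particular, if $N$ is a set of integers $\ge2$ and some prime divisor of $m$ divides no member of $N$, then the existence of continuous $n$-means for all $n\in N$ on a scattered compact space does not imply the existence of a continuous $m$-mean.
\end{theorem}

All three theorems are reduced to finite combinatorics. Section~\ref{sec:spaces} attaches a scattered compact space $X$ to a finite set $A$ with equivalence relations $E_1,\dots,E_k$. Section~\ref{sec:transfer} shows that operations on $A$ preserving the relations lift to continuous operations on $X$, and that continuous idempotent operations on $X$ descend to such operations on $A$. Section~\ref{sec:tags} encodes arbitrary finite relations by equivalence relations, and Sections~\ref{sec:AB} and~\ref{sec:C} choose the relations.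

\section{Ordinals and identities}\label{sec:prelim}

Throughout, $\Omega=[0,\omega_1]$ carries the order topology. It is compact, the segments $[0,\beta]$ and $(\beta,\omega_1]$ are open, every neighborhood of $\omega_1$ contains $(\beta,\omega_1]$ for some $\beta<\omega_1$, and the supremum of countably many countable ordinals is countable. A \emph{tail} is a set $[\xi,\omega_1]$ with $\xi<\omega_1$. The first lemma says that information at the top point $\omega_1$ spreads to a whole tail.

\begin{lemma}\label{lem:tail}
If $g\colon\Omega\to\Omega$ is continuous and $g(\omega_1)<\omega_1$, then $g$ is constant on a tail.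
\end{lemma}

\begin{proof}
Let $\beta=g(\omega_1)$. Then $\{\beta\}=[0,\beta]\cap\bigcap_{\rho<\beta}(\rho,\omega_1]$ is an intersection of countably many open sets. Their preimages are neighborhoods of $\omega_1$, so they contain segments $(\xi_m,\omega_1]$ with $\xi_m<\omega_1$, and $g=\beta$ on $[\sup_m\xi_m+1,\omega_1]$.
\end{proof}

A \emph{club} is a subset of $\omega_1=[0,\omega_1)$ that is closed in the order topology and unbounded. The intersection of countably many clubs is a club. The tails supplied by Lemma~\ref{lem:tail} will depend on a parameter, and the next lemma finds ordinals that lie in all tails belonging to smaller parameters.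

\begin{lemma}\label{lem:club}
Let $C$ be a club and $h\colon C\to\omega_1$ a function. Let $C^h$ be the set of all $\delta\in C$ such that $\delta=\sup(C\cap\delta)>0$ and $h(\varepsilon)<\delta$ for all $\varepsilon\in C\cap\delta$. Then $C^h$ is a club, and each $\delta\in C^h$ is the limit of an increasing sequence in $C\cap\delta$.
\end{lemma}

\begin{proof}
Given $\beta<\omega_1$, choose $\varepsilon_0\in C$ above $\beta$ and, recursively, $\varepsilon_{m+1}\in C$ above $\varepsilon_m$ and above the countably many ordinals $h(\varepsilon)$ with $\varepsilon\in C$, $\varepsilon\le\varepsilon_m$. Then $\sup_m\varepsilon_m\in C^h$, so $C^h$ is unbounded. If $\delta<\omega_1$ is a limit of smaller elements of $C^h$, then $\delta\in C$, $\delta=\sup(C\cap\delta)$, and each $\varepsilon\in C\cap\delta$ lies below some $\delta'\in C^h\cap\delta$, so $h(\varepsilon)<\delta'<\delta$; hence $C^h$ is closed. The last claim holds because $C\cap\delta$ is countable, has supremum $\delta$ and does not contain $\delta$.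
\end{proof}

We also need a little equational language. Fix operation symbols, each with an arity $n\ge1$. \emph{Terms} are built from variables by applying the symbols, and an \emph{identity} is a formal equation $w=w'$ between two terms. A family of operations on a set, one for each symbol, \emph{satisfies} the identity if both sides take the same value under every assignment of elements to the variables. An identity is \emph{regular} if the same variables occur on both sides. Symmetry, idempotence, associativity and $\mu(x,x,y)=\mu(x,y,y)$ are expressed by regular identities; $\mu(x,y)=x$ is not regular. Two facts follow by induction on terms.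
\begin{itemize}
\item[(I1)] An identity satisfied by operations on a set is satisfied by their restrictions to any subset closed under them.
\item[(I2)] If $\varphi\colon A\to B$ is onto and $\varphi(f(a_1,\dots,a_n))=g(\varphi(a_1),\dots,\varphi(a_n))$ for all $a_1,\dots,a_n\in A$, then $g$ satisfies every identity satisfied by $f$.
\end{itemize}
Finally, $f\colon A^n\to A$ \emph{preserves} an equivalence relation $E$ on $A$ if $(a_j,b_j)\in E$ for all $j$ implies $(f(a_1,\dots,a_n),f(b_1,\dots,b_n))\in E$; that is, the $E$-class of the value depends only on the $E$-classes of the arguments.

\section{Gluing cubes along their top faces}\label{sec:spaces}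

On a finite discrete set every operation is continuous. We want a topology that makes a continuous operation preserve prescribed equivalence relations. Continuity forces a map to treat two points alike when they are close, so we take one copy of a cube $\Omega^k$ for each $a\in A$ and let the copies of $a$ and $b$ merge as the $i$-th coordinate reaches $\omega_1$ exactly when $(a,b)\in E_i$.

Let $A$ be a finite nonempty discrete set, $k\ge1$, $K=\{1,\dots,k\}$, and let $E_1,\dots,E_k$ be equivalence relations on $A$. For $T\subset K$ let $E_T$ be the smallest equivalence relation containing $\bigcup_{i\in T}E_i$; thus $E_\emptyset$ is equality, $E_{\{i\}}=E_i$, and $E_T\subset E_{T'}$ when $T\subset T'$. For $\alpha\in\Omega^k$ put $T(\alpha)=\{i\in K:\alpha_i=\omega_1\}$. On $\Omega^k\times A$ define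
\[
(\alpha,a)\sim(\beta,b)\iff \alpha=\beta\ \text{ and }\ (a,b)\in E_{T(\alpha)},
\]
and let $X=X(A;E_1,\dots,E_k)$ be the quotient space, with quotient map $q$. The map $\pi=(\pi_1,\dots,\pi_k)\colon X\to\Omega^k$, $\pi(q(\alpha,a))=\alpha$, is continuous. The fiber $\pi^{-1}(\alpha)$ is a copy of $A/E_{T(\alpha)}$; when all coordinates of $\alpha$ are countable, $a\mapsto q(\alpha,a)$ is a bijection of $A$ onto the fiber.

\begin{lemma}\label{lem:space}
$X$ is a scattered compact space of weight at most $\aleph_1$.
\end{lemma}

\begin{proof}
For $a,b\in A$ let $Z_{ab}=\{\alpha:(a,b)\in E_{T(\alpha)}\}$. Since $E_T$ grows with $T$, the set $Z_{ab}$ is the union of the closed sets $\{\alpha:\alpha_i=\omega_1\text{ for all }i\in T\}$ over the finitely many $T$ with $(a,b)\in E_T$. So $Z_{ab}$ is closed, and $\sim$, the finite union of the sets $\{((\alpha,a),(\alpha,b)):\alpha\in Z_{ab}\}$, is closed in $(\Omega^k\times A)^2$. A quotient of a compact space by a closed equivalence relation is compact Hausdorff \cite[3.2.11]{Eng}, and a continuous Hausdorff image of a compact space does not have larger weight \cite[3.1.22]{Eng}. The open intervals of $\Omega$ form a base of size $\aleph_1$,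 so $\Omega^k\times A$ and $X$ have weight at most $\aleph_1$.

Let $B\subset X$ be nonempty. Choose $\alpha\in\pi(B)$ minimal for the coordinatewise order, for instance the lexicographically least element. The box $U=\prod_i[0,\alpha_i]$ is open and meets $\pi(B)$ only in $\alpha$. Hence $B\cap\pi^{-1}(U)$ is a nonempty, relatively open subset of $B$ contained in the finite fiber $\pi^{-1}(\alpha)$, and each of its points is isolated in $B$.
\end{proof}

The $E_i$-class of $a$ can be read off continuously from $q(\alpha,a)$ as long as no coordinate other than the $i$-th has reached $\omega_1$. Let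
\[
O_i=\{x\in X:\pi_j(x)<\omega_1\text{ for all }j\ne i\},\qquad \kappa_i\colon O_i\to A/E_i,\quad \kappa_i(q(\alpha,a))=[a]_{E_i}.
\]
The set $O_i$ is open, and $\kappa_i$ is well defined because $T(\alpha)\subset\{i\}$ there. It is continuous for the discrete topology on $A/E_i$: for a class $e$, the set $q^{-1}(\kappa_i^{-1}(e))=\{\alpha:\alpha_j<\omega_1\text{ for }j\ne i\}\times e$ is open.

Three small cases show what the construction does, where it can fail, and how the failure is repaired.

\begin{example}[one coordinate forces one relation]\label{ex:one}
Let $k=1$ and $E_1=E$. Then $X$ consists of branches $\Omega\times\{a\}$ whose tops are glued along the classes of $E$, and $O_1=X$. Let $\mu\colon X^2\to X$ be continuous and assume that it respects levels: $\mu(q(\xi,a),q(\xi,b))=q(\xi,f_\xi(a,b))$ for $\xi<\omega_1$. The map $\xi\mapsto\kappa_1\mu(q(\xi,a),q(\xi,b))$ is continuous with values in a discrete set, so it is constant on a tail, and its value at $\omega_1$ depends only on the classes of $a$ and $b$. There are finitely many pairs $(a,b)$, so $f_\xi$ preserves $E$ for all large $\xi<\omega_1$.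
\end{example}

\begin{example}[levels need not be respected]\label{ex:escape}
Let $k=1$, $|A|\ge2$ and $E_1=A\times A$, so that all branches share one top point $\top$. Let $x\vee y$ be the higher of $x,y$ if they lie on a common branch and $\top$ otherwise. This $2$-mean is continuous. Near a pair of points different from $\top$ it is either $\max$ on one branch or the constant $\top$. At a pair containing $\top$ it is continuous because $\pi(x\vee y)\ge\max(\pi x,\pi y)$ and the sets $\pi^{-1}((\beta,\omega_1])$ form a base at $\top$. No fiber over a countable ordinal is closed under $\vee$: the operation escapes to the top and induces nothing on $A$.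
\end{example}

\begin{example}[two full coordinates prevent escape]\label{ex:two}
Let $k=2$ and $E_1=E_2=A\times A$: the squares $\Omega^2\times\{a\}$ are glued along the edges $\alpha_1=\omega_1$ and $\alpha_2=\omega_1$. Let $\mu\colon X^2\to X$ be continuous and idempotent, fix $a,b\in A$, and put $F(\alpha)=\mu(q(\alpha,a),q(\alpha,b))$. On the glued edges the two arguments coincide, so $\pi F(\alpha)=\alpha$ there. In particular $\pi_2F(\omega_1,\gamma)=\gamma$ for countable $\gamma$, and Lemma~\ref{lem:tail} gives $\eta(\gamma)<\omega_1$ with $\pi_2F(\xi,\gamma)=\gamma$ for $\xi\ge\eta(\gamma)$. For $\delta$ in the club $(\omega_1)^\eta$ of Lemma~\ref{lem:club} we get $\pi_2F(\delta,\gamma)=\gamma$ for all $\gamma<\delta$, and letting $\gamma\to\delta$ yields $\pi_2F(\delta,\delta)=\delta$; see Figure~\ref{fig:square}. The edge $\alpha_1=\omega_1$ says nothing about $\pi_1F$ beyond its value $\omega_1$ on that edge, which is what went wrong in Example~\ref{ex:escape}. But the edge $\alpha_2=\omega_1$ controls $\pi_1F$ by the same argument with the coordinates exchanged. So $F(\delta,\delta)$ lies in the fiber over $(\delta,\delta)$ for all $\delta$ in the intersection of two clubs.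
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.2]
\draw (0,0) rectangle (1,1);
\draw[very thick] (0,1)--(1,1)--(1,0);
\draw[dotted] (0,0)--(1,1);
\draw[dashed] (0.64,0)--(0.64,0.64);
\draw[thick,gray] (0.36,0.18)--(1,0.18);
\draw[thick,gray] (0.48,0.34)--(1,0.34);
\draw[thick,gray] (0.57,0.47)--(1,0.47);
\fill (0.64,0.18) circle (0.012);
\fill (0.64,0.34) circle (0.012);
\fill (0.64,0.47) circle (0.012);
\fill (0.64,0.64) circle (0.016);
\node[above left] at (0.64,0.64) {$(\delta,\delta)$};
\node[left] at (0.36,0.18) {$(\eta(\gamma),\gamma)$};
\node[right] at (1,0.18) {$(\omega_1,\gamma)$};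
\node[below] at (0.64,0) {$\delta$};
\node[below] at (1,0) {$\omega_1$};
\node[left] at (0,1) {$\omega_1$};
\end{tikzpicture}
\caption{The square $[0,\omega_1]^2$. An equation that holds at each point $(\omega_1,\gamma)$ of the right edge extends to a horizontal segment starting at $(\eta(\gamma),\gamma)$. If $\eta(\gamma)<\delta$ for all $\gamma<\delta$, these segments cross the vertical line at $\delta$ in points converging to $(\delta,\delta)$, and the equation passes to the diagonal point by continuity.}
\label{fig:square}
\end{figure}

\section{Lifting and descent of operations}\label{sec:transfer}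

Going up from $A$ to $X$ requires an operation on the cube coordinates, and $\max$ is the natural one: it satisfies all regular identities, and it only enlarges the set $T(\alpha)$, so points that were glued stay glued.

\begin{proposition}[lifting]\label{prop:up}
Let $X=X(A;E_1,\dots,E_k)$ and let $f\colon A^n\to A$ preserve all $E_i$. Then
\[
\mu_f\big(q(\alpha^1,a_1),\dots,q(\alpha^n,a_n)\big)=q\big(\max_j\alpha^j,\,f(a_1,\dots,a_n)\big),
\]
with the maximum taken coordinatewise, is a well-defined continuous operation on $X$. If a family of such operations $f$ satisfies a regular identity, then the operations $\mu_f$ satisfy it too.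
\end{proposition}

\begin{proof}
Put $\beta=\max_j\alpha^j$. To see that $\mu_f$ is well defined we change one representative at a time, say the first: let $(a_1,b_1)\in E_{T(\alpha^1)}$. There is a chain $a_1=u_0,u_1,\dots,u_r=b_1$ with $(u_{l-1},u_l)\in E_{i_l}$ and $i_l\in T(\alpha^1)\subset T(\beta)$. Since $f$ preserves $E_{i_l}$, the values $f(u_{l-1},a_2,\dots,a_n)$ and $f(u_l,a_2,\dots,a_n)$ are $E_{i_l}$-related. So $f(a_1,a_2,\dots,a_n)$ and $f(b_1,a_2,\dots,a_n)$ are $E_{T(\beta)}$-related and give the same point over $\beta$.

The right-hand side of the formula is a continuous function on $(\Omega^k\times A)^n$ and equals $\mu_f\circ q^n$. The map $q^n$ is a continuous surjection between compact spaces, hence closed, hence a quotient map. So $\mu_f$ is continuous.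

For a term $w$ let $V(w)$ be its set of variables. Assign $q(\alpha^v,a_v)$ to each variable $v$. We claim that the value of $w$ in $X$ is $q(\max_{v\in V(w)}\alpha^v,\,c)$, where $c$ is the value of $w$ in $A$ under $v\mapsto a_v$. This holds for variables, and it passes from $w_1,\dots,w_n$ to the term obtained by applying an $n$-ary symbol, by the definition of $\mu_f$ and because the variable set of that term is $\bigcup_jV(w_j)$. If $w=w'$ holds in $A$ and $V(w)=V(w')$, the two values in $X$ coincide.
\end{proof}

Regularity is needed: $f(a,b)=a$ satisfies $f(x,y)=x$, but $\pi\mu_f(x,y)=\max(\pi x,\pi y)$ is not always $\pi x$.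

Going down is the heart of the matter. We must find one fiber that is closed under the given operation and on which all relations are preserved at once. For $\gamma<\omega_1$ write $\bar\gamma=(\gamma,\dots,\gamma)\in\Omega^k$.

\begin{proposition}[descent]\label{prop:down}
Let $k\ge2$, $E_1=E_2=A\times A$ and $X=X(A;E_1,\dots,E_k)$. Let $\mu\colon X^n\to X$ be continuous and idempotent. There is a club $C_\mu$ such that for every $\delta\in C_\mu$ there is an operation $f_\delta\colon A^n\to A$ that preserves all $E_i$ and satisfies
\begin{equation}\label{eq:fiber}
\mu\big(q(\bar\delta,a_1),\dots,q(\bar\delta,a_n)\big)=q\big(\bar\delta,f_\delta(a_1,\dots,a_n)\big)\qquad(a_1,\dots,a_n\in A).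
\end{equation}
The operation $f_\delta$ satisfies every identity satisfied by $\mu$.
\end{proposition}

\begin{proof}
For $a=(a_1,\dots,a_n)\in A^n$ define the continuous map
\[
F_a\colon\Omega^k\to X,\qquad F_a(\alpha)=\mu\big(q(\alpha,a_1),\dots,q(\alpha,a_n)\big).
\]
All that we know about $F_a$ comes from the faces of the cube.
\begin{itemize}
\item[(F1)] If $(a_j,b_j)\in E_{T(\alpha)}$ for all $j$, then $F_a(\alpha)=F_b(\alpha)$, since the arguments of $\mu$ are the same points.
\item[(F2)] If $\alpha_1=\omega_1$ or $\alpha_2=\omega_1$, then $\pi F_a(\alpha)=\alpha$, since the fiber over $\alpha$ is a single point and $\mu$ is idempotent.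
\end{itemize}
For $\alpha\in\Omega^k$ let $\alpha[i\mapsto\xi]$ be the point obtained by replacing the $i$-th coordinate with $\xi$. For $J\subset K$ and $\gamma<\omega_1$ let $\gamma_J\in\Omega^k$ have coordinates $\gamma$ on $J$ and $\omega_1$ off $J$; thus $\gamma_K=\bar\gamma$. Call $J$ \emph{admissible} if $\{1,2\}\subset J$.

\emph{Step 1: levels are respected.} Example~\ref{ex:two} suggests how to control $\pi F_a(\bar\delta)$. We need more. To run Example~\ref{ex:one} in the $i$-th coordinate we must apply $\kappa_i$ to $F_a(\bar\delta[i\mapsto\omega_1])$, so this point has to lie in $O_i$. Since $\bar\delta[i\mapsto\omega_1]=\delta_{K\setminus\{i\}}$, we treat all admissible $J$ together and prove that there is a club $C_0$ with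
\begin{equation}\label{eq:levels}
\pi_jF_a(\delta_J)=\delta\qquad(\delta\in C_0,\ J\text{ admissible},\ j\in J,\ a\in A^n).
\end{equation}
Fix $\gamma<\omega_1$. For admissible $J$, $i\in\{1,2\}$, $j\in J\setminus\{i\}$ and $a\in A^n$, the function $\xi\mapsto\pi_jF_a(\gamma_J[i\mapsto\xi])$ is continuous on $\Omega$, and by (F2) its value at $\omega_1$ is the $j$-th coordinate of $\gamma_J[i\mapsto\omega_1]$, namely $\gamma$. By Lemma~\ref{lem:tail} it equals $\gamma$ on a tail. There are finitely many quadruples $(J,i,j,a)$, so one ordinal $\eta(\gamma)<\omega_1$ serves them all:
\[
\pi_jF_a(\gamma_J[i\mapsto\xi])=\gamma\qquad(\xi\ge\eta(\gamma)).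
\]
Let $C_0=(\omega_1)^\eta$ be the club given by Lemma~\ref{lem:club}. Take $\delta\in C_0$, $J$ admissible, $j\in J$, and choose $i\in\{1,2\}$ different from $j$; this choice is the reason for having two full relations. Let $\gamma^m$ be a sequence increasing to $\delta$. Since $\eta(\gamma^m)<\delta$, we have $\pi_jF_a((\gamma^m)_J[i\mapsto\delta])=\gamma^m$. As $i\in J$, the points $(\gamma^m)_J[i\mapsto\delta]$ converge to $\delta_J$, and \eqref{eq:levels} follows by continuity.

\emph{Step 2: the induced operation.} With $J=K$, \eqref{eq:levels} says that $F_a(\bar\delta)$ lies in the fiber over $\bar\delta$ for $\delta\in C_0$. Since $c\mapsto q(\bar\delta,c)$ is a bijection of $A$ onto this fiber, \eqref{eq:fiber} defines $f_\delta$ uniquely. The fiber is closed under $\mu$, so by (I1) $f_\delta$ satisfies the identities of $\mu$.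

\emph{Step 3: the relations are preserved.} Every operation preserves $E_1=E_2=A\times A$. Let $i\ge3$ and $\varepsilon\in C_0$. The set $K\setminus\{i\}$ is admissible, so \eqref{eq:levels} gives $F_a(\bar\varepsilon[i\mapsto\omega_1])\in O_i$. Let $e$ be the $\kappa_i$-value of this point. The set $\kappa_i^{-1}(e)$ is open in $X$, so $F_a(\bar\varepsilon[i\mapsto\xi])\in\kappa_i^{-1}(e)$ for all $\xi$ in a tail. Choose $\theta(\varepsilon)<\omega_1$ so that $[\theta(\varepsilon),\omega_1]$ lies in these tails for the finitely many pairs $(i,a)$. If $(a_j,b_j)\in E_i$ for all $j$, then $F_a$ and $F_b$ agree at $\bar\varepsilon[i\mapsto\omega_1]$ by (F1), and therefore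
\begin{equation}\label{eq:tail}
\kappa_iF_a(\bar\varepsilon[i\mapsto\xi])=\kappa_iF_b(\bar\varepsilon[i\mapsto\xi])\qquad(\xi\ge\theta(\varepsilon)).
\end{equation}
We would like to put $\xi=\varepsilon$, but $\theta(\varepsilon)$ may exceed $\varepsilon$. So we approach the diagonal once more as in Figure~\ref{fig:square}, now along $C_0$. Let $C_\mu=(C_0)^\theta$, a club by Lemma~\ref{lem:club}. Let $\delta\in C_\mu$ and let $\varepsilon^m\in C_0$ increase to $\delta$. Since $\theta(\varepsilon^m)<\delta$, equation \eqref{eq:tail} holds with $\varepsilon=\varepsilon^m$ and $\xi=\delta$. The points $\overline{\varepsilon^m}[i\mapsto\delta]$ converge to $\bar\delta$, and $F_a(\bar\delta)$, $F_b(\bar\delta)$ lie in $O_i$ by Step~2. By continuity $\kappa_iF_a(\bar\delta)=\kappa_iF_b(\bar\delta)$, which means $(f_\delta(a),f_\delta(b))\in E_i$.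
\end{proof}

Idempotence enters only through (F2), and it cannot be dropped: a constant operation with value over $(\omega_1,\dots,\omega_1)$ leaves no fiber over $\bar\delta$ closed. The ordinal $\omega_1$ enters through Lemmas~\ref{lem:tail} and~\ref{lem:club}. With a countable ordinal in its place the same construction gives a space of countable weight, which has a continuous semilattice operation by Proposition~\ref{prop:countable}, whatever the relations are.

The two propositions combine into one statement.

\begin{theorem}[transfer principle]\label{thm:transfer}
Let $k\ge2$ and $E_1=E_2=A\times A$. Let $\Sigma$ be a set of regular identities in countably many operation symbols, each of which is forced by $\Sigma$ to be idempotent. Then $X(A;E_1,\dots,E_k)$ has continuous operations satisfying $\Sigma$ if and only if $A$ has operations satisfying $\Sigma$ and preserving all $E_i$.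
\end{theorem}

\begin{proof}
The ``if'' part is Proposition~\ref{prop:up}. Conversely, let continuous operations $\mu$ on $X$, one for each symbol, satisfy $\Sigma$. They are idempotent, so Proposition~\ref{prop:down} applies to each. Take $\delta$ in the intersection of the countably many clubs $C_\mu$. The fiber over $\bar\delta$ is closed under all the operations, and by (I1) the induced operations on $A$ satisfy $\Sigma$; they preserve all $E_i$.
\end{proof}

\section{Encoding relations by equivalence relations}\label{sec:tags}

It remains to find finite sets with equivalence relations whose preserving operations behave as we wish. One observation will be used repeatedly: \emph{if an idempotent operation $f$ preserves $E$, then every $E$-class is closed under $f$}. Indeed, if $v^1,\dots,v^n$ lie in one class, then $f(v^1,\dots,v^n)$ is $E$-related to $f(v^1,\dots,v^1)=v^1$. Four points already show a mean being forbidden in some arities and allowed in others.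

\begin{example}\label{ex:four}
Let $A=\mathbb Z_2^2$ with $a=(0,0)$, $b=(0,1)$, $c=(1,0)$, $d=(1,1)$. For points $(x,y)$ let $E_3,E_4,E_5$ be equality of $x$, of $y$ and of $x+y$; their partitions are $ab|cd$, $ac|bd$ and $ad|bc$. For odd $n$ the sum $v^1+\dots+v^n$ is an $n$-mean on $A$, and it preserves the three relations because $x$, $y$ and $x+y$ are additive. Let $n=2m$ and suppose that $f$ is an $n$-mean preserving them. Write $g(u,v)$ for the value of $f$ at $m$ copies of $u$ and $m$ copies of $v$. Then $g(a,b)$ is $E_4$-related to $g(c,d)$ and $E_5$-related to $g(d,c)=g(c,d)$. Since $E_4\cap E_5$ is equality, $g(a,b)=g(c,d)$. But the classes of $E_3$ are closed under $f$, so $g(a,b)\in\{a,b\}$ and $g(c,d)\in\{c,d\}$, a contradiction. By Theorem~\ref{thm:transfer}, the space $X(A;A^2,A^2,E_3,E_4,E_5)$ has a continuous $n$-mean if and only if $n$ is odd.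
\end{example}

In this example two of the relations make $f$ act coordinate by coordinate, and the classes of the third are subsets that $f$ must leave closed. This division of labor can be arranged for arbitrary subsets of a power $D^r$: we add a coordinate, the \emph{tag}, whose classes are the subsets.

Let $D$ be a finite nonempty set, $r\ge1$, and $R_1,\dots,R_m\subset D^r$; put $R_0=D^r$. Let
\[
A=\{(x,s):\ s\in\{0,1,\dots,m\},\ x\in R_s\},
\]
let $E_1=E_2=A\times A$, let $E_{2+l}$ be equality of the coordinate $x_l$ for $1\le l\le r$, and let $E_{r+3}$ be equality of the tag $s$. Write $X[D;R_1,\dots,R_m]$ for $X(A;E_1,\dots,E_{r+3})$. Given $t_1,\dots,t_r\colon D^n\to D$, a set $R\subset D^r$ is \emph{closed under $(t_1,\dots,t_r)$} if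
\[
\big(t_1(x^1_1,\dots,x^n_1),\ \dots,\ t_r(x^1_r,\dots,x^n_r)\big)\in R\quad\text{whenever }x^1,\dots,x^n\in R,
\]
and \emph{closed under $t$} if it is closed under $(t,\dots,t)$.

\begin{proposition}\label{prop:tags}
Let $X=X[D;R_1,\dots,R_m]$ and $n\ge2$.
\begin{itemize}
\item[(a)] If $t$ is an $n$-mean on $D$ and every $R_s$ is closed under $t$, then $X$ has a continuous $n$-mean $\mu$. If the value of $t$ depends only on the set of its arguments, $\mu$ can be chosen with the same property.
\item[(b)] If $\mu\colon X^n\to X$ is continuous and idempotent, then there are $t_1,\dots,t_r\colon D^n\to D$, each satisfying every identity satisfied by $\mu$, such that every $R_s$ is closed under $(t_1,\dots,t_r)$.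
\end{itemize}
\end{proposition}

\begin{proof}
(a) On tags use the flat operation with $0$ in the role of $\infty$: let $\tau(s^1,\dots,s^n)$ be the common value of the $s^j$ if they coincide and $0$ otherwise. It is an $n$-mean depending only on the set of its arguments. Let $f$ act on $n$-tuples from $A$ by $t$ on each coordinate $x_l$ and by $\tau$ on the tag. The value lies in $A$: if its tag is $0$ there is no condition, and if its tag is $s\ge1$ then all arguments have tag $s$, so they come from $R_s$, which is closed under $t$. Each coordinate of the value depends only on the same coordinate of the arguments, so $f$ preserves all $E_i$. It is symmetric and idempotent coordinate by coordinate, and Proposition~\ref{prop:up} shows that $\mu_f$ is a continuous $n$-mean.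

An $n$-ary operation $\nu$ depends only on the set of its arguments exactly when it satisfies the identities $\nu(x_{g(1)},\dots,x_{g(n)})=\nu(x_{h(1)},\dots,x_{h(n)})$ for all maps $g,h\colon\{1,\dots,n\}\to\{1,\dots,n\}$ with the same image. These identities are regular. If $t$ satisfies them, then so does $f$, coordinate by coordinate, and so does $\mu_f$.

(b) Proposition~\ref{prop:down} gives $f\colon A^n\to A$ that preserves all $E_i$ and satisfies the identities of $\mu$; in particular $f$ is idempotent. The map $(x,s)\mapsto x_l$ sends $A$ onto $D$ because $R_0=D^r$. Since $f$ preserves $E_{2+l}$, there is $t_l\colon D^n\to D$ such that $f$ acts by $t_l$ on the coordinate $x_l$, and $t_l$ satisfies the identities of $f$ by (I2). Each nonempty set $R_s\times\{s\}$ is a class of $E_{r+3}$, hence closed under $f$, and this says that $R_s$ is closed under $(t_1,\dots,t_r)$.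
\end{proof}

The layer $R_0$ is used twice: it receives the values at tuples with mixed tags in (a), and it makes $t_l$ defined on all of $D^n$ in (b). Note that (b) may return different operations on different coordinates. For $r=2$ one can force $t_1=t_2$ by listing the diagonal among the relations: if $\{(x,x):x\in D\}$ is closed under $(t_1,t_2)$, then $(t_1(x^1,\dots,x^n),t_2(x^1,\dots,x^n))$ lies on the diagonal for all $x^1,\dots,x^n$.

\section{Means of every arity without a semilattice operation}\label{sec:AB}

For Theorem~\ref{thm:A} we need means of all arities that count votes, and relations that record the counting. Majority vote on $\{1,-1\}$ needs a value for ties, so we take $D=\{-1,0,1\}$ and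
\[
t_n(x^1,\dots,x^n)=\operatorname{sgn}(x^1+\dots+x^n).
\]
This operation is symmetric, and idempotent because $\operatorname{sgn}(nx)=x$ for $x\in D$. To record that two votes beat one, consider the three arrangements of $(1,1,-1)$ as elements of $D^3$. Combining them coordinatewise by a $3$-mean evaluates it at an arrangement of $(1,1,-1)$ in every coordinate. The arrangements have coordinate sum $1$, so a relation that bounds the sum from below pushes these values up, and its mirror image pushes the values at $(1,-1,-1)$ down.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R_1=\{(x,y,z)\in D^3:x+y+z\ge1\}$, $R_2=\{(x,y,z)\in D^3:x+y+z\le-1\}$ and $X=X[D;R_1,R_2]$. By Lemma~\ref{lem:space}, $X$ is a scattered compact space of weight at most $\aleph_1$.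

\emph{Means exist.} Let $(x^j,y^j,z^j)\in R_1$ for $j=1,\dots,n$, and put $a=\sum_jx^j$, $b=\sum_jy^j$, $c=\sum_jz^j$. Then $a,b,c\le n$ and $a+b+c\ge n>0$. If none of $a,b,c$ is negative, at least one is positive, and $\operatorname{sgn}a+\operatorname{sgn}b+\operatorname{sgn}c\ge1$. If one of them, say $c$, is negative, then $a+b>n$, which together with $a,b\le n$ forces $a>0$ and $b>0$; the sum of the signs is $1+1-1=1$. So $R_1$ is closed under $t_n$. Since $R_2=-R_1$ and $t_n(-x^1,\dots,-x^n)=-t_n(x^1,\dots,x^n)$, so is $R_2$. Proposition~\ref{prop:tags}(a) gives a continuous $n$-mean on $X$ for every $n\ge2$.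

\emph{Every continuous $3$-mean counts.} Suppose that $\mu$ is a continuous $3$-mean on $X$ with $\mu(x,x,y)=\mu(x,y,y)$. Proposition~\ref{prop:tags}(b) gives symmetric $t_1',t_2',t_3'\colon D^3\to D$ with $t_l'(p,p,p')=t_l'(p,p',p')$ such that $R_1$ and $R_2$ are closed under $(t_1',t_2',t_3')$. Let $u_l=t_l'(1,1,-1)=t_l'(1,-1,-1)$; by symmetry, $u_l$ is the value of $t_l'$ at every arrangement of $(1,1,-1)$ and at every arrangement of $(1,-1,-1)$. The triples $(1,1,-1)$, $(1,-1,1)$, $(-1,1,1)$ belong to $R_1$. In each coordinate their entries form an arrangement of $(1,1,-1)$, so $(u_1,u_2,u_3)\in R_1$. Their negatives $(-1,-1,1)$, $(-1,1,-1)$, $(1,-1,-1)$ belong to $R_2$, and in each coordinate their entries form an arrangement of $(1,-1,-1)$, so $(u_1,u_2,u_3)\in R_2$. But $R_1\cap R_2=\emptyset$, a contradiction.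

A continuous semilattice operation $\vee$ would give the forbidden $3$-mean $x\vee y\vee z$, so $X$ has none. By Proposition~\ref{prop:countable}, a scattered compact space without a continuous semilattice operation has uncountable weight. Hence $X$ has weight exactly $\aleph_1$, and no counterexample has smaller weight.
\end{proof}

For Theorem~\ref{thm:B} the means must depend only on the set of votes. Keep $D=\{-1,0,1\}$ and, for nonempty $S\subset D$, let $t(S)=\operatorname{sgn}(\max S+\min S)$:
\[
\begin{array}{c|ccccccc}
S&\{1\}&\{0\}&\{-1\}&\{0,1\}&\{-1,0\}&\{-1,1\}&\{-1,0,1\}\\\hline
t(S)&1&0&-1&1&-1&0&0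
\end{array}
\]
An abstention loses against a definite vote, and opposite votes cancel. The binary operation $t(\{x,y\})$ is not associative: combining $1$ with the result $0$ of $1$ and $-1$ gives $1$, whereas combining $1$ with $1$ first gives $0$. Two features of $t$ produce this failure, namely $t(-S)=-t(S)$ and $t(\{0,1\})=1$, and we choose one relation for each.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Q_1=\{(x,x):x\in D\}$, $Q_2=\{(x,-x):x\in D\}$, $Q_3=\{(1,0),(0,1),(1,1)\}$ and $X=X[D;Q_1,Q_2,Q_3]$.

The operation $(x^1,\dots,x^n)\mapsto t(\{x^1,\dots,x^n\})$ is an $n$-mean on $D$ depending only on the set of its arguments. The diagonal $Q_1$ is closed under any operation applied to both coordinates. For points of $Q_2$ whose first coordinates form the set $S$ the result is $(t(S),t(-S))=(t(S),-t(S))\in Q_2$. On nonempty subsets of $\{0,1\}$ the table gives $t=\max$, and a coordinatewise maximum of points of $Q_3=\{0,1\}^2\setminus\{(0,0)\}$ lies in $Q_3$. Proposition~\ref{prop:tags}(a) provides the means $\mu_n$.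

Suppose that $X$ has a continuous semilattice operation. Proposition~\ref{prop:tags}(b) gives semilattice operations $t_1,t_2$ on $D$ such that $Q_1,Q_2,Q_3$ are closed under $(t_1,t_2)$. From $Q_1$ we get $t_1=t_2$; write $x\vee y$ for this operation. From $Q_2$ we get $(-x)\vee(-y)=-(x\vee y)$. With commutativity, $1\vee(-1)=(-1)\vee1=-(1\vee(-1))$, so $1\vee(-1)=0$. Associativity and idempotence give
\[
1\vee0=1\vee(1\vee(-1))=(1\vee1)\vee(-1)=1\vee(-1)=0 .
\]
Combining $(1,0)$ and $(0,1)$ from $Q_3$ yields $(1\vee0,\,0\vee1)=(0,0)\notin Q_3$, a contradiction.

The weight of $X$ is at most $\aleph_1$ by Lemma~\ref{lem:space} and uncountable by Proposition~\ref{prop:countable}.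
\end{proof}

\section{Prescribing the arities of means}\label{sec:C}

Example~\ref{ex:four} excluded the even arities. To exclude the multiples of a prime $p$ we use the field $\mathbb Z_p$, where the average of $n$ elements makes sense exactly when $p\nmid n$. The property of averages to record is that they commute with the shift $x\mapsto x+1$.

\begin{lemma}\label{lem:prime}
Let $p$ be a prime, $R_1=\{(x,x):x\in\mathbb Z_p\}$, $R_2=\{(x,x+1):x\in\mathbb Z_p\}$ and $Y_p=X[\mathbb Z_p;R_1,R_2]$. For $n\ge2$, the space $Y_p$ admits a continuous $n$-mean if and only if $p\nmid n$.
\end{lemma}

\begin{proof}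
If $p\nmid n$, then $t(x^1,\dots,x^n)=n^{-1}\sum_jx^j$ is an $n$-mean on $\mathbb Z_p$. The diagonal $R_1$ is closed under $t$, and so is $R_2$, because $n^{-1}\sum_j(x^j+1)=t(x^1,\dots,x^n)+1$. Proposition~\ref{prop:tags}(a) applies.

Let $p\mid n$ and suppose that $Y_p$ has a continuous $n$-mean. Proposition~\ref{prop:tags}(b) gives symmetric $t_1,t_2\colon\mathbb Z_p^n\to\mathbb Z_p$ such that $R_1$ and $R_2$ are closed under $(t_1,t_2)$. From $R_1$ we get $t_1=t_2=:t$, and from $R_2$ we get $t(x^1+1,\dots,x^n+1)=t(x^1,\dots,x^n)+1$. Let $(x^1,\dots,x^n)$ list each element of $\mathbb Z_p$ exactly $n/p$ times. Then $(x^1+1,\dots,x^n+1)$ is a rearrangement of the same tuple, so symmetry gives $t(x^1,\dots,x^n)=t(x^1,\dots,x^n)+1$ in $\mathbb Z_p$, which is false.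
\end{proof}

For an infinite set of primes a product of the spaces $Y_p$ is not scattered, since a product of infinitely many spaces with at least two points has no isolated point. We place the spaces side by side instead and combine their means as in the flat operation, with a point $\infty$ receiving all mixed tuples.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $P=\emptyset$, let $X_P$ be a point. Otherwise let $X_P$ be the one-point compactification of the topological sum $\bigsqcup_{p\in P}Y_p$, where $\infty$ is an added isolated point if $P$ is finite. Each $Y_p$ is open and compact, hence clopen in $X_P$. A compact subset of the sum meets only finitely many $Y_p$, so the sets $W_F=X_P\setminus\bigcup_{p\in F}Y_p$, for finite $F\subset P$, form a countable base at $\infty$. Together with bases of the countably many $Y_p$ they show that the weight is at most $\aleph_1$. A nonempty set $B\subset X_P$ either equals $\{\infty\}$ or meets some $Y_p$, and then an isolated point of $B\cap Y_p$ is isolated in $B$. So $X_P$ is scattered.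

Suppose that no $p\in P$ divides $n$, and choose continuous $n$-means $\mu_p$ on $Y_p$ by Lemma~\ref{lem:prime}. Let $\mu=\mu_p$ on $Y_p^n$ and $\mu=\infty$ at all other points of $X_P^n$. This operation is symmetric and idempotent. It is continuous on each open set $Y_p^n$. A tuple that lies in no $Y_p^n$ and differs from $(\infty,\dots,\infty)$ has a coordinate $x_i$ in some $Y_p$ and another coordinate $x_j$ outside $Y_p$; the open set of tuples with $i$-th coordinate in $Y_p$ and $j$-th coordinate outside $Y_p$ misses every $Y_{p'}^n$, so $\mu=\infty$ on it. At $(\infty,\dots,\infty)$ continuity follows from $\mu(W_F^n)\subset W_F$: the value at a tuple in $W_F^n$ is $\infty$ or lies in some $Y_{p'}$ with $p'\notin F$.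

Conversely, let $\mu$ be a continuous $n$-mean on $X_P$ and $p\in P$. Let $\rho\colon X_P\to Y_p$ be the identity on $Y_p$ and constant elsewhere; it is continuous because $Y_p$ is clopen. The restriction of $\rho\circ\mu$ to $Y_p^n$ is continuous and symmetric, and $\rho\mu(y,\dots,y)=\rho(y)=y$ for $y\in Y_p$. So $Y_p$ has a continuous $n$-mean, and $p\nmid n$ by Lemma~\ref{lem:prime}.

For the last statement, let $p$ be a prime that divides $m$ and no member of $N$. The space $X_{\{p\}}$ has a continuous $n$-mean for every $n\in N$ and no continuous $m$-mean.
\end{proof}

\begin{thebibliography}{9}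

\bibitem{BBK}
Taras Banakh, Robert Bonnet, Wieslaw Kubis, \emph{Means on scattered compacta}, arXiv:1309.2401 (2013).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\end{thebibliography}
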